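\title{An isoperimetric inequality for CAT(0) cubulations of balls}

\begin{abstract}
We prove that for every CAT(0) cubulation of a $3$-ball with $V$ cubes and $A$ boundary squares there is a set of $V$ cubes of the cubic lattice of $\mathbb R^3$ with at most $A$ boundary squares. The proof passes to the crossing graph of the hyperplanes of the cubulation, which contains no $K_4$ and has $V$ triangles and $A/2$ edges; a decomposition of such a graph into layers prescribes the lattice set as a stack of nearly square slabs. The same method gives $A\ge 6V^{2/3}$ with equality only for the $n\times n\times n$ grid cube, extends to finite CAT(0) cube complexes of every dimension, and shows that for $V=7$ the lattice does strictly better than every CAT(0) ball.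
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{cubulation of a $3$-ball} is a space $X$ obtained by gluing finitely many cubes along faces so that the result is homeomorphic to the closed $3$-dimensional ball. Give every cube the metric of the Euclidean unit cube and give $X$ the resulting length metric. The cubulation is \emph{CAT(0)} if geodesic triangles of $X$ are at least as thin as Euclidean triangles with the same side lengths; precise conventions are in Section~\ref{sec:hyp}. The \emph{boundary squares} of $X$ are the square faces that lie on the boundary sphere. For a finite set $S$ of unit cubes of the cubic lattice of $\mathbb R^3$, the boundary squares are the unit squares that are faces of exactly one cube of $S$. The following question comes from \cite{ABH}.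

\begin{quote}
Given a CAT(0) cubulation of a ball with $V$ cubes and $A$ boundary squares, is there always a set of $V$ lattice cubes with at most $A$ boundary squares?
\end{quote}

The CAT(0) condition says that curvature is nowhere positive. In dimension two it is a condition on angles: a disc made of equilateral triangles is CAT(0) exactly when every interior vertex has degree at least $6$, and a disc made of unit squares is CAT(0) exactly when every interior vertex lies in at least four squares. In both cases the total angle at an interior vertex is at least $2\pi$. Excess angle makes a space spread out faster than the flat lattice does, so one expects it to cost boundary, and one guesses that the answer is yes. The simplest family confirms the guess and shows that the threshold is the right one.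

\begin{example}\label{ex:wheel}
For $q\ge3$ let $D_q$ be the disc formed by $q$ unit squares glued cyclically around a common vertex, and let $X_q=D_q\times[0,1]$, a ball made of $q$ cubes around a common edge. It is CAT(0) exactly when $D_q$ is, that is, when $q\ge4$. It has $V=q$ and $A=4q$: there are $q$ squares on top, $q$ at the bottom and $2q$ on the side. For $q=4$ it is the $2\times2\times1$ block, with $A=16$. For $q=5$ we have $A=20$, and the $2\times2\times1$ block with one cube attached has $16+4=20$ boundary squares. For $q=6$ we have $A=24$, while the $2\times3\times1$ block has $22$. For $q=3$, however, $A=12$, whereas three lattice cubes have at least $18-2\cdot2=14$ boundary squares: adjacent cubes have coordinate sums of opposite parity, so at most two of the three pairs share a square. Without the curvature hypothesis the answer is no.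
\end{example}

\begin{theorem}\label{thm:main}
Let $X$ be a CAT(0) cubulation of a $3$-ball with $V\ge1$ cubes and $A$ boundary squares. Then there is a set of exactly $V$ unit cubes of the cubic lattice of $\mathbb R^3$ with at most $A$ boundary squares.
\end{theorem}

The proof also gives the sharp constant in the isoperimetric inequality, together with the case of equality.

\begin{theorem}\label{thm:sharp}
For a CAT(0) cubulation $X$ of a $3$-ball, $A\ge 6V^{2/3}$, with equality if and only if $X$ is the $n\times n\times n$ grid cube for some $n$.
\end{theorem}

Neither the dimension nor the topology of the ball is essential. A \emph{boundary facet} of a finite set of unit cubes of the lattice of $\mathbb R^d$ is a $(d-1)$-dimensional face of exactly one cube of the set.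

\begin{theorem}\label{thm:alld}
Let $X$ be a finite CAT(0) cube complex of dimension $d\ge1$. Let $V$ be the number of its $d$-cubes and $A$ the number of its $(d-1)$-cubes that lie in exactly one $d$-cube, counted with incidences. Then there is a set of $V$ unit cubes of the lattice of $\mathbb R^d$ with at most $A$ boundary facets. In particular $A\ge 2d\,V^{(d-1)/d}$. This applies to CAT(0) cubulations of $d$-balls, where $A$ is the number of $(d-1)$-cubes on the boundary sphere.
\end{theorem}

A set of lattice cubes need not be CAT(0), even when it is a ball, and the lattice minimum is not always attained by a CAT(0) ball.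

\begin{proposition}\label{prop:seven}
Every CAT(0) cubulation of a $3$-ball with $7$ cubes has $A\ge26$, and $26$ is attained by the $2\times3\times1$ block with one cube on top. The $2\times2\times2$ block with a corner cube removed is a set of $7$ lattice cubes with $24$ boundary squares.
\end{proposition}

Section~\ref{sec:plane} shows the method in dimension two. Sections~\ref{sec:hyp} and~\ref{sec:cross} translate the geometry into a statement about graphs, in all dimensions at once. Section~\ref{sec:layers} solves the graph problem and proves Theorem~\ref{thm:main}; the last three sections prove Theorem~\ref{thm:sharp}, Proposition~\ref{prop:seven} and Theorem~\ref{thm:alld}.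

\section{The planar model}\label{sec:plane}

Let $D$ be a CAT(0) disc made of $V$ unit squares, with $P$ boundary edges. In each square draw the two segments that join midpoints of opposite sides. Across the edges of $D$ these segments join up into curves; Figure~\ref{fig:plane} shows them for $D_5$. Three facts hold, all contained in the case $d=2$ of Proposition~\ref{prop:dict} below.
\begin{itemize}
\item Every curve is an arc whose two ends are midpoints of boundary edges, and every boundary edge carries exactly one end.
\item The two segments in a square belong to different curves, and two curves cross at most once.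
\item No three curves cross pairwise.
\end{itemize}
The reason to expect them is that the curves are straight and cross at right angles. Three pairwise crossing curves would bound a triangle with three right angles, which needs positive curvature; in $D_3$ such a triangle surrounds the central vertex.

Let $G$ be the graph whose vertices are the curves, two being adjacent if they cross. If there are $n$ curves, the three facts say that $P=2n$, that $G$ has $V$ edges, and that $G$ has no triangle. For $D_5$ the graph is a $5$-cycle, and $P=10$, $V=5$. The geometry has disappeared, and a classical theorem applies.

\begin{theorem}[Mantel's theorem]\label{thm:mantel}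
A triangle-free graph with $n$ vertices has at most $n^2/4$ edges. If $n=2r$ and there are $r^2$ edges, the graph is the complete bipartite graph $K_{r,r}$.
\end{theorem}

Thus $n\ge\lceil2\sqrt V\,\rceil$, and it remains to find $V$ lattice squares with perimeter $2\lceil 2\sqrt V\,\rceil$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\foreach \x in {0,...,4}{
  \draw[thick] (0,0) -- ({72*\x+90}:1) -- ++({72*\x+162}:1) -- ++({72*\x+270}:1);
  \draw[dashed] ({72*\x+90}:0.5) -- ++({72*\x+162}:1);
  \draw[dashed] ({72*\x+90}:0.5) -- ++({72*\x+18}:1);
}
\begin{scope}[xshift=3cm,yshift=-1.1cm,scale=0.7]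
  \fill[gray!25] (0,0) -- (3,0) -- (3,1) -- (2,1) -- (2,2) -- (0,2) -- cycle;
  \draw (0,0) grid (4,3);
  \foreach \x/\y/\z in {0/0/1,1/0/2,0/1/3,1/1/4,2/0/5,2/1/6,0/2/7,1/2/8,2/2/9,3/0/10,3/1/11,3/2/12}
    \node at (\x+0.5,\y+0.5) {\z};
\end{scope}
\end{tikzpicture}
\caption{Left: five unit squares around a vertex, drawn as rhombi, and the five dashed curves through midpoints of opposite sides; each curve has two ends on the boundary and each square is one crossing. Right: the quasi-square $Q_k$ consists of the cells numbered $1,\dots,k$; the shaded set $Q_5$ has five cells and perimeter $10$, like the disc on the left.}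
\label{fig:plane}
\end{figure}

All lattice sets that we build have a shape whose boundary is easy to count. Let $\mathbb N=\{0,1,2,\dots\}$ and identify $x\in\mathbb N^d$ with the cube $x+[0,1]^d$. For a finite set $S\subset\mathbb N^d$ let $\pi_j(S)\subset\mathbb N^{d-1}$ be its image when the $j$-th coordinate is deleted, and let
\[
\pi(S)=\sum_{j=1}^d|\pi_j(S)| .
\]
A point of $\pi_j(S)$ is a row of cubes in direction $j$ that meets $S$. The first and the last cube of $S$ in that row each contribute a boundary facet perpendicular to direction $j$, and these two are the only ones if the cubes of $S$ in the row are consecutive. Call $S$ a \emph{down-set} if it is closed under decreasing a coordinate; then every row meets $S$ in consecutive cubes. Hence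
\begin{equation}\label{eq:down}
\#\{\text{boundary facets of }S\}\ \ge\ 2\pi(S),\qquad\text{with equality if $S$ is a down-set.}
\end{equation}

\begin{lemma}[quasi-squares]\label{lem:quasi}
There are down-sets $\emptyset=Q_0\subset Q_1\subset Q_2\subset\cdots$ in $\mathbb N^2$ with $|Q_k|=k$ and $\pi(Q_k)=\lceil2\sqrt k\,\rceil$.
\end{lemma}

\begin{proof}
Grow the $s\times s$ square to the $(s+1)\times(s+1)$ square by adding first a new column, from the bottom up, and then a new row, from left to right (Figure~\ref{fig:plane}); let $Q_k$ be the stage with $k$ cells. Each stage is a down-set, and $\pi(Q_k)$ is the number of its rows plus the number of its columns. For $s^2<k\le s^2+s$ there are $s$ rows and $s+1$ columns, and $s^2<k<(s+\frac12)^2$ gives $\lceil2\sqrt k\,\rceil=2s+1$. For $s^2+s<k\le(s+1)^2$ there are $s+1$ rows and $s+1$ columns, and $(s+\frac12)^2<k\le(s+1)^2$ gives $\lceil2\sqrt k\,\rceil=2s+2$.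
\end{proof}

So $Q_V$ has $V$ squares and perimeter $2\lceil2\sqrt V\,\rceil\le 2n=P$, which is the planar statement.

In dimension three the curves become surfaces, the hyperplanes, and every count moves up by one. In the $a\times b\times c$ box the hyperplanes are $a+b+c$ flat sections and $G$ is the complete tripartite graph $K_{a,b,c}$. A cube is the meeting place of three hyperplanes, and $G$ has $abc=V$ triangles. Two crossing hyperplanes meet in a segment that ends on two boundary squares, and $G$ has $ab+bc+ca=A/2$ edges. We shall prove that this dictionary holds for every CAT(0) ball and that $G$ contains no $K_4$. What replaces Mantel's theorem must be exact in the integers, because the inequality of Theorem~\ref{thm:sharp} is not enough. For $V=5$ it allows $A=18$, since $5^{2/3}<3$, but five lattice cubes have at least $30-2\cdot5=20$ boundary squares: six adjacent pairs would form a triangle-free graph with five vertices and six edges in which no two vertices have three common neighbors, and a bipartite graph of that size is $K_{2,3}$.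

\section{Hyperplanes in CAT(0) cube complexes}\label{sec:hyp}

\subsection{Conventions}
A \emph{finite cube complex} $X$ is the quotient of a disjoint union of finitely many unit cubes $[0,1]^k$, $k\ge0$, by an equivalence relation with two properties: the quotient map is injective on the relative interior of every face, and if two points are identified, then the faces that contain them in their relative interiors are identified by an isometry taking one point to the other. The classes of $k$-dimensional faces are the \emph{$k$-cubes} of $X$, and $X$ is the disjoint union of its open cubes. A $k$-cube $C$ comes with a map $[0,1]^k\to X$ that is injective on $(0,1)^k$ and determined up to a symmetry of $[0,1]^k$. So the $k$ coordinate \emph{directions} of $C$ are well defined, and so is the condition $x_j=\frac12$ for a point $x$ of the open cube and a direction $j$. We do not assume that the map is injective on the boundary, and therefore count incidences: if $X$ has dimension $d$ and $Q$ is a $(d-1)$-cube, then $\iota(Q)$ is the number of pairs $(C,F)$ with $C$ a $d$-cube and $F$ a facet of $C$ glued to $Q$. The number $A$ of Theorem~\ref{thm:alld} counts the $Q$ with $\iota(Q)=1$. A \emph{cubulation of a $d$-ball} is a finite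 cube complex glued from $d$-cubes, so that every cube is a face of a $d$-cube, and homeomorphic to the closed $d$-ball.

\begin{lemma}\label{lem:inc}
In a cubulation $X$ of a $d$-ball every $(d-1)$-cube $Q$ has $\iota(Q)\in\{1,2\}$, and $\iota(Q)=1$ if and only if $Q$ lies on the boundary sphere.
\end{lemma}

\begin{proof}
A point $x$ of the open cube $Q$ has a neighborhood made of $\iota(Q)\ge1$ half-balls glued along a $(d-1)$-disc. This is a cone over $\iota(Q)$ hemispheres glued along their common equator, so $H_d(X,X\setminus\{x\})\cong\mathbb Z^{\iota(Q)-1}$. In a $d$-manifold with boundary this group is $\mathbb Z$ at interior points and $0$ at boundary points.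
\end{proof}

The distance $|xy|$ is the infimum of the lengths of paths from $x$ to $y$ that are concatenations of straight segments in cubes. A connected finite cube complex is a compact length space, so any two points are joined by a \emph{geodesic}, an isometrically embedded interval. A geodesic space is \emph{CAT(0)} if for every geodesic triangle and every Euclidean triangle with the same side lengths (a \emph{comparison triangle}), the distance between two points on the sides is at most the distance between the corresponding points of the comparison triangle. A subset is \emph{convex} if it contains the geodesics between its points. We use the following textbook facts \cite{BH}.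
\begin{itemize}
\item[(F1)] In a CAT(0) space geodesics are unique and depend continuously on their endpoints. So a nonempty convex subset is contractible: slide along geodesics to a base point.
\item[(F2)] In a CAT(0) space a path that is locally an isometric embedding of an interval is a geodesic.
\item[(F3)] Gluing two CAT(0) spaces along isometric complete convex subsets gives a CAT(0) space.
\end{itemize}
From now on $X$ is a finite CAT(0) cube complex of dimension $d\ge1$.

\subsection{Midcubes and local products}
A \emph{midcube} of a $k$-cube, $k\ge1$, is a section $\{x_j=\frac12\}$; it is a unit $(k-1)$-cube, and its faces are midcubes of faces. We want to join midcubes up as in the plane. At this stage nothing excludes that the object so obtained crosses itself, so we first build it abstractly. The midcubes of all cubes of $X$, glued by the restrictions of the gluings of $X$, form a finite cube complex $\mathcal M$ with a natural map $f\colon\mathcal M\to X$. The points of $\mathcal M$ over a point $x$ of an open cube $C$ are the pairs $(x,j)$ with $j$ a direction of $C$ and $x_j=\frac12$. The images $h=f(H)$ of the connected components $H$ of $\mathcal M$ are the \emph{hyperplanes} of $X$.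

The statements ``hyperplanes are straight'' and ``hyperplanes cross at right angles'' both come from the following description of small balls. Products carry the $\ell^2$ metric, $|(a,b)(a',b')|^2=|aa'|^2+|bb'|^2$.

\begin{lemma}\label{lem:local}
Let $x$ be a point of an open $k$-cube $C$. There are a pointed metric space $(W,o)$ and $\varepsilon>0$ such that the ball $B(x,\varepsilon)$ is isometric to the $\varepsilon$-ball about $(o,0)$ in $W\times\mathbb R^k$, the coordinates $u_1,\dots,u_k$ of $\mathbb R^k$ corresponding to the directions of $C$, and such that for every $j$ with $x_j=\frac12$ the map $f$ sends the $\varepsilon$-ball of $\mathcal M$ about $(x,j)$ isometrically onto $B(x,\varepsilon)\cap\{u_j=0\}$.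
\end{lemma}

\begin{proof}
By \cite[I.7.16 and I.7.39]{BH}, a small ball about $x$ is isometric to a ball about the apex of the Euclidean cone over the link of $x$. This cone is the union, with its length metric, of the tangent cones at $x$ of the cubes around $x$, one for each pair $(C',F)$ with $F$ a face of $C'$ glued to $C$. If $C'$ has dimension $k'$, its tangent cone is $[0,\infty)^{k'-k}\times\mathbb R^k$, where $\mathbb R^k$ is the tangent space of $C$. The gluings are the identity on $\mathbb R^k$ and glue the orthants along faces to a space $W$. So the cone is $W\times\mathbb R^k$, and its length metric is the product of the length metrics. Now apply the same description to $\mathcal M$ at $(x,j)$. The cubes of $\mathcal M$ around $(x,j)$ are the midcubes, in the direction parallel to $j$, of the same cubes $C'$, one for each pair $(C',F)$. The cone is therefore $W\times\mathbb R^{k-1}$, and $f$ identifies it with the slice $\{u_j=0\}$, which is isometrically embedded in the product.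
\end{proof}

The lemma holds in any cube complex. Curvature enters when we pass from local to global.

\begin{lemma}\label{lem:convex}
\begin{itemize}
\item[(a)] For every component $H$ of $\mathcal M$ the map $f|_H$ is an isometric embedding, and $h=f(H)$ is compact and convex.
\item[(b)] The $k$ midcubes of a $k$-cube lie in $k$ different components of $\mathcal M$.
\item[(c)] Different components have different images.
\end{itemize}
\end{lemma}

\begin{proof}
(a) This is a case of \cite[II.4.14]{BH}; here is the direct argument. Join $a,b\in H$ by a geodesic $c$ of $H$. By Lemma~\ref{lem:local}, $f$ is locally an isometric embedding, so $f\circ c$ is locally an isometric embedding of an interval, hence a geodesic by (F2). Thus $|f(a)f(b)|=|ab|$, and the unique geodesic from $f(a)$ to $f(b)$ lies in $h$.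

(b) The midcubes give $k$ distinct points of $\mathcal M$ over the center of the cube, and $f|_H$ is injective.

(c) The vertices of a midcube are midpoints of edges of $X$, so every component contains a point over the midpoint of an edge, and such a midpoint has only one preimage in $\mathcal M$.
\end{proof}

\begin{corollary}\label{cor:chart}
Let $h_1,\dots,h_r$ be distinct hyperplanes through a point $p$ of an open $k$-cube $C$. Then $r\le k\le d$, and the directions of $C$ can be numbered so that for $i\le r$ we have $p_i=\frac12$, the hyperplane of the $i$-th midcube of $C$ is $h_i$, and $h_i\cap B(p,\varepsilon)=\{u_i=0\}$ in the chart of Lemma~\ref{lem:local}.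
\end{corollary}

\begin{proof}
The point $p$ has a preimage in each component $H_i$; these are $r$ distinct pairs $(p,j)$, which we number $(p,1),\dots,(p,r)$. Since $f|_{H_i}$ is an isometric embedding, the points of $h_i$ within $\varepsilon$ of $p$ are the images of the points of $H_i$ within $\varepsilon$ of $(p,i)$.
\end{proof}

\subsection{The Helly property}
A graph records only pairwise crossings, while cubes are places where several hyperplanes meet at once. The next lemma closes this gap. Convexity alone would not suffice, as three lines in general position in the plane show; the right angles are needed.

\begin{lemma}[cf.\ {\cite[Section 4]{Sag}}]\label{lem:helly}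
Distinct hyperplanes $h_1,\dots,h_n$ that intersect pairwise have a common point.
\end{lemma}

\begin{proof}
We use induction on $n$; for $n\le2$ there is nothing to prove. Let $n\ge3$, and put $Z=h_1\cap\dots\cap h_{n-2}$, $K=Z\cap h_{n-1}$ and $K'=Z\cap h_n$. These sets are compact and convex, and $K,K'$ are nonempty by induction. Suppose that $K\cap K'=\emptyset$. Choose $p\in K$ and $q\in K'$ at minimal distance $|pq|>0$, and choose $r\in h_{n-1}\cap h_n$. We show that the triangle $pqr$ has right angles at both $p$ and $q$, in the form
\begin{equation}\label{eq:pyth}
|qr|^2\ge|pq|^2+|pr|^2\qquad\text{and}\qquad |pr|^2\ge|pq|^2+|qr|^2 .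
\end{equation}
Adding the two inequalities gives $|pq|=0$, a contradiction. By the symmetry between $(p,h_{n-1})$ and $(q,h_n)$ it suffices to prove the first one. It is an equality if $r=p$, so let $r\ne p$.

Let $\gamma$ be the geodesic from $p$ to $q$, parametrized by arclength; it lies in the convex set $Z$. Take the chart of Corollary~\ref{cor:chart} at $p$ for $h_1,\dots,h_{n-1}$. For small $\tau>0$ write $\gamma(\tau)=(w,u)$; then $u_1=\dots=u_{n-2}=0$. Replacing $u_{n-1}$ by $0$ gives a point $p'$ of the ball that lies in $K$, at distance $|u_{n-1}|$ from $\gamma(\tau)$. By minimality,
\[
|pq|\le|p'q|\le|u_{n-1}|+|\gamma(\tau)q|=|u_{n-1}|+|pq|-\tau ,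
\]
so $|u_{n-1}|\ge\tau$. On the other hand $\tau^2=|p\gamma(\tau)|^2=|ow|^2+\sum_iu_i^2$. Hence $w=o$, $u_{n-1}=\pm\tau$ and all other $u_i$ vanish: $\gamma$ leaves $p$ perpendicularly to $h_{n-1}$.

The geodesic $\sigma$ from $p$ to $r$ lies in the convex set $h_{n-1}$, so $\sigma(s)$ has $u_{n-1}=0$ for small $s>0$, and the product metric gives $|\gamma(\tau)\sigma(s)|^2=\tau^2+s^2$. If $\theta$ is the angle at $p$ of a comparison triangle for $pqr$, the CAT(0) inequality reads $\tau^2+s^2\le\tau^2+s^2-2\tau s\cos\theta$. So $\cos\theta\le0$, and the law of cosines in the comparison triangle gives the first inequality of \eqref{eq:pyth}.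
\end{proof}

\section{The crossing graph}\label{sec:cross}

The \emph{crossing graph} $G$ of $X$ has the hyperplanes as vertices, two distinct hyperplanes being adjacent if they intersect. A \emph{$k$-clique} is a set of $k$ pairwise adjacent vertices, and a graph is \emph{$K_k$-free} if it has no $k$-clique. By Lemma~\ref{lem:convex}, the midcubes of a $k$-cube $C$ determine a set $\sigma(C)$ of $k$ distinct hyperplanes. They all contain the center of $C$, so $\sigma(C)$ is a $k$-clique; we say that $C$ is \emph{dual} to $\sigma(C)$. For a clique $\sigma$ let $\Gamma_\sigma$ be the intersection of its hyperplanes, with $\Gamma_\emptyset=X$. It is nonempty by Lemma~\ref{lem:helly} and convex by Lemma~\ref{lem:convex}.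

\begin{proposition}\label{prop:dict}
Let $X$ be a finite CAT(0) cube complex of dimension $d\ge1$ with crossing graph $G$.
\begin{itemize}
\item[(a)] $G$ is $K_{d+1}$-free.
\item[(b)] The map $C\mapsto\sigma(C)$ is a bijection from the $d$-cubes to the $d$-cliques.
\item[(c)] For a $(d-1)$-clique $\sigma$, the set $\Gamma_\sigma$ is a finite tree. Its vertices are the centers of the $(d-1)$-cubes $Q$ dual to $\sigma$, its edges correspond to the $d$-cubes $C$ with $\sigma\subset\sigma(C)$, and the vertex $Q$ has degree $\iota(Q)$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) A point of $\Gamma_\sigma$ for a $(d+1)$-clique $\sigma$ would contradict the bound $r\le d$ of Corollary~\ref{cor:chart}.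

(b) Let $\sigma$ be a $d$-clique. By Corollary~\ref{cor:chart}, every point of $\Gamma_\sigma$ is the center of a $d$-cube dual to $\sigma$, and conversely every such center lies in $\Gamma_\sigma$. So $\Gamma_\sigma$ is finite; being nonempty and convex, it is a single point. Hence exactly one $d$-cube is dual to $\sigma$.

(c) Let $x\in\Gamma_\sigma$ lie in the open cube $C$. By Corollary~\ref{cor:chart}, $\sigma\subset\sigma(C)$ and $x_j=\frac12$ for the $d-1$ directions $j$ of $C$ that correspond to $\sigma$. If $\dim C=d-1$, then $C$ is dual to $\sigma$ and $x$ is its center. If $\dim C=d$, one direction $\ell$ is left over and $x$ lies on the segment $I_C=\{x_j=\frac12\text{ for all }j\ne\ell\}$. Conversely, these centers and segments lie in $\Gamma_\sigma$. The ends of $I_C$ are the centers of the facets $\{x_\ell=0\}$ and $\{x_\ell=1\}$; the midcubes of these facets are faces of the midcubes of $C$ in the directions $j\ne\ell$, so both facets are dual to $\sigma$. Thus $\Gamma_\sigma$ is a finite graph with the stated vertices and edges. If $(C,F)$ is an incidence of a vertex $Q$, then the midcubes of $F$ are faces of midcubes of $C$, so $\sigma\subset\sigma(C)$, the direction $\ell$ is the one normal to $F$, and $I_C$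 has an end at the center of $F$. So the ends of edges at $Q$ correspond to the incidences of $Q$, and the degree is $\iota(Q)$. Finally, $\Gamma_\sigma$ is contractible by (F1), and a contractible graph is a tree.
\end{proof}

\begin{corollary}\label{cor:ball}
Let $X$ be a CAT(0) cubulation of a $3$-ball, and let $e$ and $t$ be the numbers of edges and triangles of its crossing graph $G$. Then $G$ is $K_4$-free, $t=V$ and $2e=A$.
\end{corollary}

\begin{proof}
Only $2e=A$ remains. Let $\sigma$ be an edge of $G$. By Lemma~\ref{lem:inc} the tree $\Gamma_\sigma$ has $n_1$ vertices of degree $1$, $n_2$ of degree $2$ and no others. The degree sum of a tree gives $n_1+2n_2=2(n_1+n_2-1)$, so $n_1=2$: exactly two boundary squares are dual to $\sigma$. Every boundary square $Q$ is dual to exactly one edge, namely $\sigma(Q)$.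
\end{proof}

The topology of the ball is used only here, through Lemma~\ref{lem:inc}. The curvature hypothesis is used in all parts of Proposition~\ref{prop:dict}, and two small balls show what fails without it.

\begin{remark}\label{rem:fail}
The crossing graph of the ball $X_q$ of Example~\ref{ex:wheel} is a $q$-cycle together with one vertex, the horizontal hyperplane, joined to all of it. It has $2q=A/2$ edges, and for $q\ge4$ it has $q=V$ triangles. For $q=3$ it is $K_4$, and (a) fails. For the $2\times2\times2$ block with a corner cube removed, the hyperplanes are the six sections $x,y,z\in\{\frac12,\frac32\}$, and any two in different directions still cross. The graph is $K_{2,2,2}$, with $8$ triangles for $7$ cubes: the three sections through the missing cube have no common point. So (b) fails, and this set is not CAT(0).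
\end{remark}

\section{Layers and stacks}\label{sec:layers}

We now have a $K_4$-free graph with $t$ triangles and $e$ edges, and we want $t$ lattice cubes with at most $2e$ boundary squares. The box suggests what to do. If $v$ is a horizontal hyperplane of a box, its neighbors are the vertical hyperplanes, its non-neighbors are the other horizontal ones, and each horizontal hyperplane cuts through one layer of cubes. A layer is a planar problem, to which Mantel's theorem applies. In a general graph the vertices not adjacent to $v$ may be adjacent to each other, so we remove them one at a time in order to count every triangle and every edge once. We set this up for cliques of any size, for use in Section~\ref{sec:alld}.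

Let $d\ge2$ and let $G$ be a finite $K_{d+1}$-free graph with at least one $d$-clique. Choose a vertex $v$ that lies in the maximum number $T$ of $d$-cliques, let $N$ be the set of its neighbors, and list the vertices outside $N$ as $w_1=v,w_2,\dots,w_m$, in any order that starts with $v$. Let $G_i=G-\{w_1,\dots,w_{i-1}\}$. The \emph{$i$-th layer} $L_i$ is the graph induced on the neighbors of $w_i$ in $G_i$. Let $\delta_i$ be the number of its vertices and $t_i$ the number of its $(d-1)$-cliques. Thus $L_1$ is the graph $G[N]$ induced on $N$.

\begin{lemma}\label{lem:layers}
Each layer $L_i$ is $K_d$-free. We have $t_1=T$, $t_i\le T$ for all $i$, and $\sum_it_i$ is the number of $d$-cliques of $G$. The number of edges of $G$ that do not lie inside $N$ is $\sum_i\delta_i$.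
\end{lemma}

\begin{proof}
A $d$-clique of $L_i$ together with $w_i$ would be a $(d+1)$-clique. Adding $w_i$ to the $(d-1)$-cliques of $L_i$ gives the $d$-cliques of $G_i$ through $w_i$, so $t_1=T$, and $t_i\le T$ by the choice of $v$. Since $L_1$ is $K_d$-free, every $d$-clique of $G$ has a vertex outside $N$. If $w_i$ is the first such vertex in the list, the clique lies in $G_i$ and is counted in $t_i$, and in no other $t_j$. The same rule assigns every edge not inside $N$ to the unique $\delta_i$ in which it is counted.
\end{proof}

\begin{proposition}\label{prop:K4}
Let $G$ be a finite $K_4$-free graph with $e$ edges and $t\ge1$ triangles. With the notation above for $d=3$, we have $t_1=T\ge t_i\ge0$, $\sum_it_i=t$, $\delta_i\ge2\sqrt{t_i}$, and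
\begin{equation}\label{eq:edges}
e\;=\;T+\sum_{i=1}^m\delta_i\;\ge\;T+\sum_{i=1}^m\lceil2\sqrt{t_i}\,\rceil .
\end{equation}
\end{proposition}

\begin{proof}
The layer $L_i$ is triangle-free with $\delta_i$ vertices and $t_i$ edges, so $t_i\le\delta_i^2/4$ by Theorem~\ref{thm:mantel}. There are $t_1=T$ edges inside $N$. The rest is Lemma~\ref{lem:layers}.
\end{proof}

The right side of \eqref{eq:edges} has the form of $\pi(S)$ for a stack of slabs: the sum accounts for the sides of the slabs and $T$ for the view from above. For the view from above to have area $T$, every slab must fit on the largest one, and the largest one must have $T$ cells. The first is why the sets $Q_k$ were chosen nested, the second why $v$ was chosen to maximize $T$.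

\begin{lemma}[stacking]\label{lem:stack}
Let $d\ge2$, let $\emptyset=I_0\subset I_1\subset I_2\subset\cdots$ be down-sets in $\mathbb N^{d-1}$ with $|I_k|=k$, and let $t_1\ge t_2\ge\dots\ge t_m\ge0$ be integers. Then $S=\bigcup_{i=1}^mI_{t_i}\times\{i-1\}$ is a down-set in $\mathbb N^d$ with $|S|=\sum_it_i$ and $\pi(S)=t_1+\sum_i\pi(I_{t_i})$.
\end{lemma}

\begin{proof}
Decreasing one of the first $d-1$ coordinates keeps a point in its slab, and decreasing the last one moves it to a slab with a larger base. So $S$ is a down-set. Further $\pi_d(S)=\bigcup_iI_{t_i}=I_{t_1}$, and for $j<d$ the set $\pi_j(S)$ is the disjoint union of the sets $\pi_j(I_{t_i})\times\{i-1\}$.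
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Corollary~\ref{cor:ball} the crossing graph is $K_4$-free with $t=V\ge1$ and $e=A/2$. Take the numbers $t_i$ of Proposition~\ref{prop:K4} and reorder them so that $T=t_1\ge\dots\ge t_m$. Let $S=\bigcup_iQ_{t_i}\times\{i-1\}$. By Lemmas~\ref{lem:quasi} and~\ref{lem:stack}, $S$ is a down-set of $V$ cubes with $\pi(S)=T+\sum_i\lceil2\sqrt{t_i}\,\rceil\le e$. By \eqref{eq:down} it has $2\pi(S)\le A$ boundary squares.
\end{proof}

For $X_q$ with $q\ge4$ the horizontal hyperplane lies in all $q$ triangles and is adjacent to all other vertices. So $T=q$, $m=1$, and $S$ is the slab over $Q_q$, with $2q+2\lceil2\sqrt q\,\rceil$ boundary squares. This is at most $4q$ precisely because $2\sqrt q\le q$ for $q\ge4$.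

\section{The sharp constant}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
\emph{The inequality.} Let $G$ be a finite $K_4$-free graph with $t\ge1$ triangles. Since $0\le t_i\le T$, we have $\sqrt{t_i}\ge t_i/\sqrt T$. Proposition~\ref{prop:K4} and the inequality of arithmetic and geometric means give
\begin{equation}\label{eq:chain}
e=T+\sum_i\delta_i\ \ge\ T+2\sum_i\sqrt{t_i}\ \ge\ T+\frac t{\sqrt T}+\frac t{\sqrt T}\ \ge\ 3t^{2/3},
\end{equation}
because the product of the three terms is $t^2$. For the crossing graph, $e=A/2$ and $t=V$, so $A\ge6V^{2/3}$. The grid cube is a convex subset of $\mathbb R^3$, hence CAT(0), and has $V=n^3$, $A=6n^2$.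

\emph{Equality determines the graph.} Suppose that $A=6V^{2/3}$. Then all three inequalities in \eqref{eq:chain} are equalities: $\delta_i=2\sqrt{t_i}$, $t_i\in\{0,T\}$ and $T^{3/2}=t$. This holds for every order of the set $U$ of vertices outside $N$ that starts with $v$, and we shall exploit the freedom. The number of $i$ with $t_i=T$ is $t/T=\sqrt T$, so $n=\sqrt T$ is an integer, $T=n^2$, $t=n^3$, and $\delta_i\in\{0,2n\}$. The triangle-free graph $G[N]=L_1$ has $\delta_1=2n$ vertices and $n^2$ edges, so it is $K_{n,n}$ by Theorem~\ref{thm:mantel}.

The graph $G$ has no isolated vertex: a hyperplane contains the midpoint of an edge, the edge lies in a $3$-cube, and so the hyperplane belongs to the triangle dual to that cube. Let $w\in U\setminus\{v\}$. Place $w$ second. Since $w$ is not adjacent to $v$, the number $\delta_2$ is the degree of $w$ in $G$, which is positive. So $w$ has degree $2n$, and $t_2=n^2>0$ shows that $w$ lies in a triangle. Now place $w$ last. Then $\delta_m$ is the number of neighbors of $w$ in $N$, and it is $0$ or $2n=|N|$. So either the neighborhood of $w$ is exactly $N$, or $w$ has no neighbor in $N$. Let $n_1\ge1$ be the number of vertices of $U$ of the first kind, including $v$, and let $B$ be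 the set of those of the second kind. Vertices of the first kind have no neighbors in $U$, so vertices of $B$ have neighbors only in $B$. Thus $G$ is the disjoint union of $K_{n,n,n_1}$ and $G[B]$.

If $B\ne\emptyset$, both parts contain triangles, say $a>0$ and $b>0$ of them. Applying \eqref{eq:chain} to each part gives $e\ge3a^{2/3}+3b^{2/3}>3(a+b)^{2/3}=3t^{2/3}$; the strict inequality holds because $a^{2/3}=a\cdot a^{-1/3}>a(a+b)^{-1/3}$ and likewise for $b$. This contradicts equality. So $B=\emptyset$, and $n^2n_1=t=n^3$ gives $G=K_{n,n,n}$.

\emph{The graph determines the complex.} We use \cite[Lemma 2.5]{CS}: if the hyperplanes of a CAT(0) cube complex $X$ are partitioned into two classes so that every hyperplane of one class crosses every hyperplane of the other, then $X$ is a product $X'\times X''$ of cube complexes, and the classes consist of the hyperplanes $h'\times X''$ and $X'\times h''$. The factors are isometric to convex slices of $X$, so they are CAT(0), and two hyperplanes of a factor cross exactly when the corresponding hyperplanes of $X$ cross. Applying this twice to the three classes of $K_{n,n,n}$, we get $X=X_1\times X_2\times X_3$, where $X_j$ has $n$ hyperplanes, no two of which cross. A square of $X_j$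 would be dual to two crossing hyperplanes, so $X_j$ is a contractible graph, that is, a tree. Its hyperplanes are the midpoints of its edges, so it has $n$ edges. If a vertex $y$ of $X_1$ had degree at least $3$, then for edges $\epsilon_2$ of $X_2$ and $\epsilon_3$ of $X_3$ the square $\{y\}\times\epsilon_2\times\epsilon_3$ would lie in at least three cubes, contrary to Lemma~\ref{lem:inc}. The same holds for $X_2$ and $X_3$, so each factor is a path of length $n$.
\end{proof}

\section{Seven cubes}\label{sec:seven}

\begin{proof}[Proof of Proposition~\ref{prop:seven}]
Removing a corner cube from the $2\times2\times2$ block removes three of its $24$ boundary squares and exposes three new ones.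

For the lower bound it suffices, by Corollary~\ref{cor:ball}, to show that a $K_4$-free graph with $t=7$ has $e\ge13$. Put $c(k)=\lceil2\sqrt k\,\rceil$, so that $c(0)=0$ and $c(1),\dots,c(7)=2,3,4,4,5,5,6$. By \eqref{eq:edges}, $e=T+\sum_i\delta_i$ with $\delta_i\ge c(t_i)$, $t_1=T\ge t_i$ and $\sum_it_i=7$.
\begin{itemize}
\item $T=7$: $e\ge7+6=13$.
\item $T=6$: the other $t_i$ sum to $1$, so $e\ge6+5+2=13$.
\item $T=5$: the other $t_i$ sum to $2$ and contribute at least $\min(3,2+2)=3$, so $e\ge5+5+3=13$.
\item $T=3$: $c(k)\ge\frac43k$ for $k\le3$, so $\sum_i\delta_i\ge\lceil28/3\rceil=10$ and $e\ge13$.
\item $T=2$: $c(k)\ge\frac32k$ for $k\le2$, so $\sum_i\delta_i\ge\lceil21/2\rceil=11$ and $e\ge13$.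
\item $T=1$: $e\ge1+7\cdot2=15$.
\end{itemize}
The case $T=4$ is the one where the numerical bound falls short. The other $t_i$ sum to $3$. The splittings $2+1$ and $1+1+1$ contribute at least $5$, so $e\ge4+4+5=13$. A single $t_i=3$ gives only $e\ge12$, and the corresponding stack, $Q_3$ on top of $Q_4$, is the block with a corner removed. Suppose that $e\le12$. Then $\delta_1=4$, one index $i>1$ has $t_i=3$ and $\delta_i=4$, and $\delta_j=0$ for all other $j$. An edge of $G_i$ that avoids $w_i$ and is not inside $N$ would be counted in some $\delta_j$ with $j>i$, so there is none. Hence the three edges of $L_i$ lie in $G[N]$. This graph is triangle-free with four vertices and four edges, so it is the $4$-cycle $K_{2,2}$, and any three of its edges cover all four vertices. So $w_i$ is adjacent to all of $N$, the layer $L_i$ contains the whole $4$-cycle, and $t_i\ge4$, a contradiction.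

Finally, let $Y$ be the $2\times3\times1$ block with one cube on top. It has $V=7$ and $A=22-1+5=26$. It is CAT(0) by (F3), being two boxes glued along a square that is convex in both. It is a ball: it is the union of two convex bodies, the block and the column of height $2$, which share a unit cube, so it is star-shaped with respect to every point of an open cube, and its radial function about the center of that cube is continuous.
\end{proof}

\section{All dimensions}\label{sec:alld}

Without the ball hypothesis the trees $\Gamma_\sigma$ may branch, which only adds leaves, or consist of a single point, which has none. So we count only the $(d-1)$-cliques whose trees have an edge. For a graph $G$ let $s_d(G)$ be the number of $(d-1)$-cliques that are contained in a $d$-clique.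

\begin{lemma}\label{lem:leaves}
In the setting of Theorem~\ref{thm:alld}, with $G$ the crossing graph, $A\ge2s_d(G)$.
\end{lemma}

\begin{proof}
Let $\sigma$ be a $(d-1)$-clique contained in a $d$-clique. The latter is $\sigma(C)$ for a $d$-cube $C$ by Proposition~\ref{prop:dict}(b), so the finite tree $\Gamma_\sigma$ has an edge, and hence at least two leaves. These are $(d-1)$-cubes $Q$ dual to $\sigma$ with $\iota(Q)=1$. Since $Q$ determines $\sigma=\sigma(Q)$, different cliques give disjoint sets of leaves.
\end{proof}

The layers are now $K_d$-free graphs, to be handled by induction on $d$. The induction bounds the contribution of a layer by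
\[
\mu_d(k)=\min\{\pi(S): S\subset\mathbb N^d,\ |S|=k\},\qquad \mu_d(0)=0,
\]
in one dimension lower, and stacking requires that the minima be attained by a nested family.

\begin{lemma}\label{lem:nested}
For every $d\ge1$ there are down-sets $\emptyset=I^d_0\subset I^d_1\subset I^d_2\subset\cdots$ in $\mathbb N^d$ with $|I^d_k|=k$ and $\pi(I^d_k)=\mu_d(k)$.
\end{lemma}

For $d=1$ take $I^1_k=\{0,\dots,k-1\}$; the only projection of a nonempty set is a point, and $\mu_1(k)=1$ for $k\ge1$. For $d=2$ take $I^2_k=Q_k$: if a set of size $k$ has projections of sizes $a$ and $b$, then $k\le ab\le((a+b)/2)^2$, so $a+b\ge\lceil2\sqrt k\,\rceil=\pi(Q_k)$. These two cases are all that Theorem~\ref{thm:alld} needs for $d\le3$. In general we use a theorem of Frankl, F\"uredi and Kalai. The \emph{shadow} of a family of $d$-element sets is the family of all $(d-1)$-element subsets of its members. The \emph{colex order} on $d$-element sets of positive integers puts $E$ before $E'$ if the largest element of the symmetric difference lies in $E'$.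

\begin{theorem}[\cite{FFK}]\label{thm:ffk}
Among families of $k$ sets of size $d$ in a ground set colored with $d$ colors, all of whose members have pairwise distinct colors, the size of the shadow is minimized by the first $k$ sets, in colex order, among the $d$-element sets of positive integers with pairwise distinct residues modulo $d$.
\end{theorem}

\begin{proof}[Proof of Lemma~\ref{lem:nested}]
Color the positive integers by their residues modulo $d$. The map $x\mapsto\{dx_j+j:1\le j\le d\}$ is a bijection from $\mathbb N^d$ to the $d$-element sets with pairwise distinct residues. Deleting the element of residue $j$ corresponds to deleting the $j$-th coordinate, and different $j$ give sets that miss different colors, so the shadow of the family corresponding to $S$ has size $\pi(S)$. Let $I^d_k$ correspond to the first $k$ sets in colex order. These sets are nested, and $\pi(I^d_k)=\mu_d(k)$ by Theorem~\ref{thm:ffk}. Decreasing a coordinate replaces one element by a smaller one, which moves the set earlier in colex order, so $I^d_k$ is a down-set.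
\end{proof}

\begin{lemma}\label{lem:cliques}
Let $G$ be a finite $K_{d+1}$-free graph with $M$ cliques of size $d$. Then there is a down-set $S\subset\mathbb N^d$ with $|S|=M$ and $\pi(S)\le s_d(G)$. In particular $s_d(G)\ge\mu_d(M)$.
\end{lemma}

\begin{proof}
For $M=0$ take $S=\emptyset$; let $M\ge1$. We use induction on $d$. For $d=1$ the only $0$-clique is the empty set, $s_1(G)=1$, and $S=I^1_M$ works. Let $d\ge2$ and take the layers of Section~\ref{sec:layers}. We sort the $(d-1)$-cliques counted by $s_d(G)$ by their first vertex outside $N$. Those with no such vertex are the $T$ cliques of size $d-1$ in $L_1$; each extends to a $d$-clique by adding $v$. Next, if $\kappa$ is a $(d-2)$-clique of $L_i$ contained in a $(d-1)$-clique $\kappa'$ of $L_i$, then $\kappa\cup\{w_i\}$ is a $(d-1)$-clique contained in the $d$-clique $\kappa'\cup\{w_i\}$, and its first vertex outside $N$ is $w_i$ because it lies in $G_i$. The layer $L_i$ is $K_d$-free with $t_i$ cliques of size $d-1$, so by induction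
\[
s_d(G)\ \ge\ T+\sum_is_{d-1}(L_i)\ \ge\ T+\sum_i\mu_{d-1}(t_i).
\]
Reorder the $t_i$ to decrease, starting with $t_1=T$, and apply Lemma~\ref{lem:stack} to the sets $I^{d-1}_k$. The resulting down-set has $\sum_it_i=M$ elements and $\pi(S)=T+\sum_i\mu_{d-1}(t_i)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:alld}]
By Proposition~\ref{prop:dict} the crossing graph $G$ is $K_{d+1}$-free with $V$ cliques of size $d$. The down-set $S$ of Lemma~\ref{lem:cliques} consists of $V$ cubes and has $2\pi(S)\le2s_d(G)\le A$ boundary facets, by \eqref{eq:down} and Lemma~\ref{lem:leaves}. The Loomis--Whitney inequality states that $\prod_{j=1}^d|\pi_j(S)|\ge|S|^{d-1}$ for every finite $S\subset\mathbb N^d$. With the inequality of arithmetic and geometric means it gives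
\begin{equation}\label{eq:LW}
\pi(S)\ \ge\ d\Bigl(\prod_{j=1}^d|\pi_j(S)|\Bigr)^{1/d}\ \ge\ d\,|S|^{(d-1)/d},
\end{equation}
so $A\ge2dV^{(d-1)/d}$. The statement about balls is Lemma~\ref{lem:inc}.
\end{proof}

By \eqref{eq:down} and \eqref{eq:LW}, no set of $n^3$ lattice cubes has fewer than $6n^2$ boundary squares. So for $V=n^3$ the minimum of $A$ over CAT(0) balls equals the lattice minimum, both being attained by the grid cube, while for $V=7$ it is strictly larger.

\begin{thebibliography}{9}

\bibitem{ABH} Omer Angel, Itai Benjamini, Nizan Horesh, \emph{An isoperimetric inequality for planar triangulations}, arXiv:1604.05863 (2016).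

\bibitem{BH} Bridson, Haefliger, \emph{Metric Spaces of Non-Positive Curvature}.

\bibitem{CS} Caprace, Sageev, \emph{Rank rigidity for CAT(0) cube complexes}, GAFA 21 (2011).

\bibitem{FFK} Frankl, F\"uredi, Kalai, \emph{Shadows of colored complexes}, Math. Scand. 63 (1988) 169--178.

\bibitem{Sag} Sageev, Proc. LMS 71 (1995).

\end{thebibliography}
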